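# Orbits of real matrix transformations that keep away from a moving target

## 1. Multiplication by an integer on the unit interval

Fix an integer $b\ge 2$ and let $Tx=bx \bmod 1$ on $[0,1]$, with values of "mod 1" in $[0,1)$. An opponent announces a sequence $y_1,y_2,\dots$ in $[0,1]$, as wild as he likes. We want points $x$ whose orbit keeps a positive distance from the moving target: $|T^nx-y_n|\ge\varepsilon$ for all large $n$, with some $\varepsilon=\varepsilon(x)>0$. How large is the set of such $x$?

**Proposition A.** For every integer $b\ge2$ and all $y_n\in[0,1]$, the set $\{x\in[0,1]:\liminf_n|T^nx-y_n|>0\}$ has Hausdorff dimension $1$.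

We use one textbook tool throughout.

**Mass distribution principle.** If $\nu$ is a probability measure with $\nu(E)=1$ and $\nu(B(x,r))\le C'r^t$ for all $x$ and all small $r>0$, then $\dim_{\mathrm H}E\ge t$.

*Proof of Proposition A.* The plan is to build a Cantor set out of intervals, treating $N$ time steps at once.

**Step 1: locate the bad points.** Since $b$ is an integer, $T^kx-b^kx\in\mathbb Z$. So at time $k$ the points to avoid lie in
$$P_k=\{x\in\mathbb R: b^kx\in y_k+\mathbb Z\},$$
a set of points with spacing $b^{-k}$, and $|T^kx-y_k|\ge \mathrm{dist}(b^kx,y_k+\mathbb Z)=b^k\,\mathrm{dist}(x,P_k)$.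

**Step 2: set the scales and count.** Fix $N$ with $4Nb^{-N}\le\frac12$; in particular $b^{-N}\le\frac14$. Put $\eta=b^{-N}/4$ and $\rho_j=\eta b^{-jN}$. Let $I=[x-\rho_j,x+\rho_j]$. Its length $\frac12b^{-(j+1)N}$ is less than $b^{-k}$ for every $k\le(j+1)N$. So $I$ contains at most one point of $P_k$ for each $jN<k\le(j+1)N$, hence at most $N$ bad points for this block of times.

**Step 3: choose the children of $I$.** From $[x-\rho_j/2,x+\rho_j/2]$, which has length $\rho_j$, remove the points within $2\rho_{j+1}$ of those at most $N$ bad points. The removed length is at most $4N\rho_{j+1}=4Nb^{-N}\rho_j\le\rho_j/2$. Take a maximal set of remaining points with pairwise distances $>2\rho_{j+1}$. The intervals of radius $2\rho_{j+1}$ about them cover the remaining set, so there are at least $(\rho_j/2)/(4\rho_{j+1})=b^N/8$ of them. Keep exactly $m=\lceil b^N/8\rceil$. The intervals of radius $\rho_{j+1}$ about the kept points are disjoint and lie in $I$, because $\rho_{j+1}\le\rho_j/4$.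

Let $y$ be in such a child and $jN<k\le (j+1)N$. A point of $P_k$ in $I$ is at distance at least $\rho_{j+1}$ from $y$. A point of $P_k$ outside $I$ is at distance at least $\rho_j/2-\rho_{j+1}\ge\rho_{j+1}$ from $y$. So by Step 1 (for points of $[0,1]$)
$$|T^ky-y_k|\ge b^k\rho_{j+1}\ge b^{jN}\eta b^{-(j+1)N}=\eta b^{-N}.$$

**Step 4: compute the dimension.** Start from $[\frac12-\eta,\frac12+\eta]\subset[0,1]$, iterate, and let $E$ be the resulting Cantor set; it lies in our set. Give each of the $m^j$ intervals of level $j$ mass $m^{-j}\le(8b^{-N})^j$. An interval of radius $r$ with $\rho_{j+1}\le r<\rho_j$ meets at most $3$ of the disjoint level-$j$ intervals, since these have length $2\rho_j$ and lie in an interval of length $6\rho_j$. With $\kappa=\log 8/(N\log b)$,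
$$\nu(B(x,r))\le 3\cdot 8^jb^{-jN}=3(b^{-jN})^{1-\kappa},\qquad b^{-jN}=\rho_j/\eta=b^N\rho_{j+1}/\eta\le b^Nr/\eta .$$
For $N$ so large that $\kappa<1$ the mass distribution principle gives dimension at least $1-\kappa$, and $\kappa\to0$ as $N\to\infty$. $\square$

Two features carry this proof. In a block of $N$ steps there are only $N$ bad points, while the map expands by $b^N$. And the loss per block is a constant ($8$) that does not depend on $N$.

What changes for a real number in place of $b$, or for a real matrix? The first sentence of Step 1 fails at once. For $T x=\frac32x\bmod 1$ and $x=0.7$ we get $Tx=0.05$ and $T^2x=0.075$, while $(\frac32)^2x=1.575$, so $T^2x\not\equiv(\frac32)^2x$ mod $1$. The map $T^k$ now has discontinuities that depend on the history of the orbit, and each continuous piece has its own bad points. How many pieces can there be?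

## 2. Real matrices: definitions and theorems

Let $d\ge1$, let $\|\mathbf x\|=\max_i|x_i|$ on $\mathbb R^d$, let $A$ be a real $d\times d$ matrix, and let $T:[0,1]^d\to[0,1]^d$, $Tx=Ax\bmod 1$, reduced coordinatewise with values in $[0,1)$. Put $T^0=\mathrm{id}$. Let $\lambda$ be the spectral radius of $A$. So "$A$ has an eigenvalue of modulus greater than one" means $\lambda>1$.

Let $\mathcal Y=(Y_n)$, where each $Y_n\subset\mathbb R^d$ is nonempty with $\#Y_n\le M$, for a fixed $M$. Define
$$\mathrm{BAD}(T,\mathcal Y)=\{x\in[0,1]^d:\liminf_{n\to\infty}\mathrm{dist}(T^nx,Y_n)>0\}.$$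
A sequence of points $\mathbf y_n\in[0,1]^d$ is the case $Y_n=\{\mathbf y_n\}$, $M=1$. The choice $Y_n=\mathbf y_n+\{-1,0,1\}^d$ replaces the max-norm distance by the torus distance.

The paper of Junjie Huang, Bing Li, Bo Wang and Na Yuan, "A winning approach to the intersections of twisted non-recurrent sets with fractals", arXiv:2512.07686 (2025), is the source of the question. For *integer* $A$ with $\lambda>1$ the following is known: $\dim_{\mathrm H}\mathrm{BAD}(T,\mathcal Y)\cap K=\dim_{\mathrm H}K$ for all sequences of points in $[0,1]^d$ and all $K\subseteq[0,1]^d$ supporting an absolutely decaying and Ahlfors-regular measure. The question is whether $\dim_{\mathrm H}\mathrm{BAD}(T,\mathcal Y)=d$ for every *real* $A$ with $\lambda>1$ and every sequence of points $\mathcal Y$ in $[0,1]^d$. The answer is yes.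

**Three small cases.** First, if $d=1$ and $A=(1)$, then $Tx=x$ on $[0,1)$ and $T1=0$. Let $\mathbf y_n$ run through $0$; $0,1$; $0,\frac12,1$; $0,\frac13,\frac23,1$; and so on. Every point of $[0,1]$ is then approached within $\frac1m$ in the block with step $\frac1m$, so $\mathrm{BAD}=\emptyset$. Second, if $A=(\frac12)$, then $T^nx\to0$ for every $x$, and $\mathbf y_n=0$ gives $\mathrm{BAD}=\emptyset$. Some expansion is therefore needed. Third, expansion in one direction may be enough: take $d=2$, $A=\mathrm{diag}(2,\frac12)$, $\mathbf y_n=(t_n,0)$. The second coordinate of $T^nx$ tends to $0$, so $x\in\mathrm{BAD}$ exactly when $x_1$ belongs to the set of Proposition A for $b=2$ and targets $t_n$. Thus $\mathrm{BAD}$ is a set of dimension $1$ times $[0,1]$, which has dimension $2$. All avoidance is done by the expanding coordinate.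

**Conventions.** $B(x,r)$ is a closed ball; dist and diam refer to the max norm. For matrices, $\|\cdot\|$ is the operator norm, that is, the maximal $\ell^1$-norm of the rows. Put $a_n=\|A^n\|$, $a_0=1$. For a hyperplane $L=\{f=0\}$ with $f(y)=u^Ty-c$, $u\neq0$,
$$\mathrm{dist}(y,L)=|f(y)|/\|u\|_1. \tag{1}$$
Indeed $|f(y)|=|u^T(y-z)|\le\|u\|_1\|y-z\|$ for $z\in L$, with equality for $z=y-\frac{f(y)}{\|u\|_1}(\operatorname{sgn}u_i)_i$, which lies in $L$. Put $L^{(\theta)}=\{y:\mathrm{dist}(y,L)\le\theta\}$.

**Definition.** A measure $\mu$ with compact support $K$ is *Ahlfors $s$-regular* and *absolutely decaying* if there are $C\ge1$ and $D,\gamma,r_0>0$ such that for all $x\in K$, all hyperplanes $L$, all $\theta>0$ and all $0<r\le r_0$,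
$$C^{-1}r^s\le\mu(B(x,r))\le Cr^s,\qquad \mu(B(x,r)\cap L^{(\theta)})\le D(\theta/r)^\gamma\mu(B(x,r)). \tag{2}$$

**Example: Lebesgue measure on $[0,1]^d$.** It qualifies with $s=d$, $\gamma=1$, $r_0=1$. For $x\in[0,1]^d$ and $r\le1$ we have $r^d\le\mu(B(x,r))\le(2r)^d$. If $L=\{u^Ty=c\}$ and $|u_i|=\max_l|u_l|$, then by (1) $L^{(\theta)}$ meets each line parallel to $e_i$ in length at most $2\theta\|u\|_1/|u_i|\le2d\theta$. By Fubini $\mu(B(x,r)\cap L^{(\theta)})\le2d\theta(2r)^{d-1}\le d2^d(\theta/r)\mu(B(x,r))$.

**Example: dimension one.** For $d=1$ hyperplanes are points, and every Ahlfors $s$-regular measure with $s>0$ is absolutely decaying, with $\gamma=s$ and $D=2^sC^2$. To see this, suppose $[c-\theta,c+\theta]$ contains a point $x'\in K$ (otherwise there is nothing to prove). It lies in $B(x',2\theta)$. If $2\theta\le r_0$, its measure is at most $C(2\theta)^s\le 2^sC^2(\theta/r)^s\mu(B(x,r))$. If $2\theta>r_0\ge r$, then $D(\theta/r)^s\ge D2^{-s}\ge1$ and the bound is trivial.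

**Non-example.** Length on a segment in $\mathbb R^2$ is Ahlfors $1$-regular but not absolutely decaying: for the line $L$ containing the segment, $L^{(\theta)}$ has full measure for every $\theta$.

**Theorem 1.** Let $\lambda>1$. Let $K\subseteq[0,1]^d$ be the support of an Ahlfors $s$-regular absolutely decaying measure. Then $\dim_{\mathrm H}(\mathrm{BAD}(T,\mathcal Y)\cap K\cap U)=s=\dim_{\mathrm H}K$ for every open $U$ meeting $K$. In particular $\dim_{\mathrm H}\mathrm{BAD}(T,\mathcal Y)=d$.

The "in particular" is the case of Lebesgue measure.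

**Theorem 2 (classification).** For a real $d\times d$ matrix $A$ the following are equivalent:

* (i) $A$ has an eigenvalue of modulus $>1$;
* (ii) $\dim_{\mathrm H}\mathrm{BAD}(T,\mathcal Y)=d$ for every sequence of points $\mathcal Y$ in $[0,1]^d$;
* (iii) $\mathrm{BAD}(T,\mathcal Y)\ne\emptyset$ for every such $\mathcal Y$.

So if $\lambda\le1$ there is a sequence $\mathcal Y$ of points with $\mathrm{BAD}(T,\mathcal Y)=\emptyset$.

**Theorem 3.** If $\lambda>1$, then $\mathrm{BAD}(T,\mathcal Y)\cup(\mathbb R^d\setminus[0,1]^d)$ is hyperplane absolute winning (HAW) in $\mathbb R^d$. Consequently, for countably many pairs $(A_l,\mathcal Y^{(l)})$ with each $A_l$ having an eigenvalue of modulus $>1$, $\dim_{\mathrm H}\big(U\cap\bigcap_l\mathrm{BAD}(T_l,\mathcal Y^{(l)})\big)=d$ for every nonempty open $U\subset[0,1]^d$.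

The definition of HAW is recalled in Section 8.

## 3. Cutting one step at a time gives $2^{dN}$ pieces

Let us try to repeat Section 1. The map $T$ is cut along the sets $\{y:(Ay)_i\in\mathbb Z\}$. On a set $J$ with $\|A\|\,\mathrm{diam}\,J<1$ each coordinate $(Ay)_i$ meets at most one integer, so it cuts $J$ into at most two parts. Hence $T$ breaks $J$ into at most $2^d$ pieces on which it is affine. If $J$ is so small that all images up to time $N$ remain small, we iterate: each piece is broken into at most $2^d$ pieces at each step, which gives at most $2^{dN}$ pieces after $N$ steps. Each piece has its own translation vector, hence its own bad hyperplane at time $N$.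

The slabs that we remove have relative width of order $\lambda^{-N}$, so each removes a proportion of order at most $\lambda^{-\gamma N}$. The total is bounded only by a constant times $2^{dN}\lambda^{-\gamma N}$. For $\lambda^\gamma\le 2^d$ this bound does not tend to $0$ as $N$ grows, and the argument stops here. Already $x\mapsto\frac32x\bmod1$ is out of reach.

The bound $2^{dN}$ is wasteful, and one can see why in dimension one. Let $\beta=\frac{1+\sqrt5}2$, so $\beta-1=1/\beta$, and let $z=1/\beta$, the only cut of $x\mapsto\beta x\bmod1$ in $(0,1)$. For small $t>0$,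
$$T(z-t)=1-\beta t,\quad T^2(z-t)=\tfrac1\beta-\beta^2t,\quad T^3(z-t)=1-\beta^3t,\ \dots$$
as long as $\beta^kt$ stays small. On the other side, $T^k(z+t)=\beta^kt$. The left piece comes back next to the cut at every second step, and step-by-step bookkeeping would cut it each time. But it is never cut: all of it lies to the left of the cut, since $T^k$ is increasing there. For any $N$, a small enough neighborhood of $z$ has just the pieces $y<z$ and $y\ge z$.

In general, suppose that on a piece near $z$ we have $T^ky=p+A^k(y-z)$, where $p$ is a limiting position that depends on the piece. The next cut close to $z$ can occur only if some coordinate of $Ap$ is an integer, and then it occurs where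
$$e_i^TA^{k+1}(y-z)=0 .$$
*This hyperplane does not depend on the piece*, because all branches of $T^{k+1}$ have the same linear part $A^{k+1}$. So all pieces near $z$ up to time $N$ are cut by the same $Nd$ hyperplanes through $z$, and $m$ hyperplanes in $\mathbb R^d$ create only polynomially many regions.

For example, let $A=\begin{pmatrix}1&-1\\1&1\end{pmatrix}$, with $\lambda=\sqrt2$. Then $A^2=\begin{pmatrix}0&-2\\2&0\end{pmatrix}$, $A^3=\begin{pmatrix}-2&-2\\2&-2\end{pmatrix}$, $A^4=-4I$. With $u=y-z$, the rows of all powers give only the four lines $u_1=0$, $u_2=0$, $u_1=u_2$, $u_1=-u_2$. So there are $8$ open sectors, for every $N$, against the naive $4^N$.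

There is a price: the neighborhood depends on $N$. It costs nothing, since $N$ is fixed during the construction and we may start with a ball as small as we like.

## 4. Sign patterns and the local structure of $T,\dots,T^N$

**Lemma 1 (sign patterns).** Let $f_1,\dots,f_m$ be nonconstant affine functions on $\mathbb R^d$. The number of sign vectors $(\operatorname{sgn}f_1(y),\dots,\operatorname{sgn}f_m(y))\in\{-,0,+\}^m$, $y\in\mathbb R^d$, is at most $(2m+1)^d$.

For $d=1$ and $f_1(y)=y$, $f_2(y)=y-1$ there are five: two points and three intervals, which is the bound $(2\cdot2+1)^1$.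

*Proof.* Let $F(m,d)$ be the maximum of this number over families of at most $m$ functions, with $F(0,d)=F(m,0)=1$. Add $f_m$ to $f_1,\dots,f_{m-1}$. A sign class of $f_1,\dots,f_{m-1}$ is convex and splits into at most three classes. If it splits into more than one, then either $f_m$ vanishes somewhere on it or $f_m$ takes both signs on it; in the second case $f_m$ also vanishes on it, by convexity. So only classes meeting $H=\{f_m=0\}$ split. Their number is the number of sign vectors of $f_1,\dots,f_{m-1}$ on $H\cong\mathbb R^{d-1}$. The functions that are constant on $H$ have constant sign and may be dropped, so the number is at most $F(m-1,d-1)$. Hence by induction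
$$F(m,d)\le F(m-1,d)+2F(m-1,d-1)\le(2m-1)^{d}+2(2m-1)^{d-1}=(2m-1)^{d-1}(2m+1)\le(2m+1)^d.\ \square$$

**Lemma 2 (local structure).** For every $N\ge1$ there is $\delta_N>0$ such that for every nonempty $E\subseteq[0,1]^d$ with $\mathrm{diam}\,E\le\delta_N$ there is $z\in[0,1]^d$ with the following property. If $F\subseteq E$ is such that for all $1\le k\le N$, $1\le i\le d$ the sign of $e_i^TA^k(y-z)$ in $\{-,0,+\}$ does not depend on $y\in F$, then there are vectors $v_0,\dots,v_N$ with $T^ky=A^ky+v_k$ for all $y\in F$, $0\le k\le N$.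

*Proof.* **Step 1: the statement near a fixed point $z\in[0,1]^d$.** We claim, by induction on $k$, that there are radii $r_k=r_k(z)>0$, nonincreasing in $k$, such that for every $\sigma\in\{-,0,+\}^{k\times d}$ there is $p_\sigma\in[0,1]^d$ with
$$T^ky=p_\sigma+A^k(y-z) \tag{3}$$
for all $y\in[0,1]^d$ with $\|y-z\|<r_k$ and $(\operatorname{sgn}e_i^TA^l(y-z))_{1\le l\le k,\,i\le d}=\sigma$.

For $k=0$ take $p=z$ and $r_0=1$. Now assume the claim for $k$, and let $\sigma'$ extend $\sigma$ by one more row of signs. Put $q=Ap_\sigma$ and $\tau_i=e_i^TA^{k+1}(y-z)$. By (3), $T^{k+1}y$ has coordinates $\{q_i+\tau_i\}$ (fractional parts), and $|\tau_i|\le a_{k+1}\|y-z\|$. There are finitely many $\sigma$, so we can choose $r_{k+1}\le r_k$ such that $\|y-z\|<r_{k+1}$ forces, for every $\sigma$ and $i$, $|\tau_i|<1-\{q_i\}$, and also $|\tau_i|<\{q_i\}$ whenever $\{q_i\}>0$. Two cases arise.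

* If $\{q_i\}>0$, then $\{q_i\}+\tau_i\in(0,1)$, so $\{q_i+\tau_i\}=\{q_i\}+\tau_i$.
* If $\{q_i\}=0$, then $\{q_i+\tau_i\}$ equals $\tau_i$ for $\tau_i\ge0$ and $1+\tau_i$ for $\tau_i<0$.

So (3) holds for $k+1$ with $p_{\sigma',i}\in\{\{q_i\},0,1\}$, determined by $\sigma'$, because the sign of $\tau_i$ is part of $\sigma'$.

**Step 2: a uniform size, by compactness.** Cover $[0,1]^d$ by finitely many open balls with centers $z_l$ and radii $r_N(z_l)/2$, and let $\delta_N=\min_lr_N(z_l)/2$. If $\mathrm{diam}\,E\le\delta_N$, some point of $E$ lies in one of these balls, say the one around $z_l$. Then $\|y-z_l\|<r_N(z_l)\le r_k(z_l)$ for all $y\in E$, $k\le N$. So (3) applies on $F$ with $z=z_l$, and $v_k=p_\sigma-A^kz_l$, where for each $k$ the pattern $\sigma$ consists of the common signs up to time $k$. $\square$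

## 5. One block of $N$ steps: polynomially many hyperplanes

**Definition.** A set $F\subseteq[0,1]^d$ is *$n$-affine* if there are $v_0,\dots,v_n$ with $T^ky=A^ky+v_k$ for all $y\in F$, $0\le k\le n$.

Every subset of $[0,1]^d$ is $0$-affine ($v_0=0$). For $Tx=\frac32x\bmod1$ the sets $[0,\frac23)$ and $[\frac23,1]$ are $1$-affine, with $v_1=0$ and $v_1=-1$, while $[0.6,0.7]$ is not, since $T$ jumps at $\frac23$.

Put
$$Q_N=Nd+NM(2Nd+1)^d .$$
For fixed $d$ and $M$ this is a polynomial in $N$.

**Lemma 3 (one block).** Let $\lambda>0$. Let $G\subseteq[0,1]^d$ be nonempty and $n$-affine with $a_n\,\mathrm{diam}\,G\le\delta_N$. There is a family $\mathcal L$ of at most $Q_N$ hyperplanes such that for every nonempty convex $F\subseteq G$ disjoint from all $L\in\mathcal L$: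

* (a) $F$ is $(n+N)$-affine;
* (b) $\mathrm{dist}(T^ky,Y_k)\ge a_k\min_{L\in\mathcal L}\mathrm{dist}(y,L)$ for all $y\in F$ and $n<k\le n+N$.

*Proof.* **Step 1: hyperplanes that contain the cuts.** On $G$ we have $T^ny=A^ny+v_n$, so $\mathrm{diam}\,T^nG\le a_n\,\mathrm{diam}\,G\le\delta_N$. Let $z$ be given by Lemma 2 for $E=T^nG$, and put
$$f_{i,k}(y)=e_i^TA^k(A^ny+v_n-z)\qquad(1\le i\le d,\ 1\le k\le N).$$
For each nonconstant $f_{i,k}$ put $L_{i,k}=\{f_{i,k}=0\}$ into $\mathcal L$. These are at most $Nd$ hyperplanes. By Lemma 1, $G\setminus\bigcup L_{i,k}$ splits according to the signs of the nonconstant $f_{i,k}$ into at most $(2Nd+1)^d$ nonempty sets $G_\sigma$. On each $G_\sigma$ all $f_{i,k}$ have constant sign, since the constant ones do so trivially. Lemma 2, applied to the subset $T^nG_\sigma$ of $T^nG$, gives $T^{n+k}y=A^k(A^ny+v_n)+\text{const}$ on $G_\sigma$ for $0\le k\le N$. So $G_\sigma$ is $(n+N)$-affine; write $T^ky=A^ky+v_{k,\sigma}$ on it.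

**Step 2: hyperplanes that contain the bad sets.** For $n<k\le n+N$ choose the row in which $A^k$ is largest: let $i=i_k$ satisfy $\|e_i^TA^k\|_1=a_k$. Here $a_k\ge\lambda^k>0$ because the spectral radius of $A^k$ is $\lambda^k$ and is bounded by $\|A^k\|$. For each $\sigma$ and each $w\in Y_k$ add to $\mathcal L$ the hyperplane
$$H_{\sigma,k,w}=\{y:e_i^T(A^ky+v_{k,\sigma})=w_i\}.$$
These number at most $NM(2Nd+1)^d$, so $\#\mathcal L\le Q_N$.

**Step 3: check (a) and (b).** Let $F\subseteq G$ be convex, nonempty and disjoint from all $L\in\mathcal L$. Each nonconstant $f_{i,k}$ has no zero on the convex set $F$, so it has constant sign there. Thus $F\subseteq G_\sigma$ for one $\sigma$, which gives (a). For $y\in F$, $n<k\le n+N$ and $w\in Y_k$, formula (1) with the row $u=(e_{i}^TA^k)^T$ of norm $\|u\|_1=a_k$ gives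
$$\|T^ky-w\|\ge|e_{i}^T(A^ky+v_{k,\sigma})-w_{i}|=a_k\,\mathrm{dist}(y,H_{\sigma,k,w}),$$
which is (b). $\square$

Only one coordinate, $i_k$, is used at time $k$. This is what we saw for $\mathrm{diag}(2,\frac12)$: contracting directions do no harm.

**Lemma 4 (norm growth).** If $\lambda>0$, there is $c_0\in(0,1]$ such that for all $n,N\ge0$
$$a_{n+N}\ge c_0\lambda^Na_n,\qquad a_{n+N}\le a_n\|A\|^N. \tag{4}$$
Moreover $a_n\ge\lambda^n$. If $\lambda\le1$ (possibly $\lambda=0$), there is $C_A\ge1$ with $a_n\le C_An^{d-1}$ for $n\ge1$.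

*Proof.* The second inequality in (4) is submultiplicativity. The bound $a_n\ge\lambda^n$ holds because $\|\cdot\|$ is also the operator norm for the max norm on $\mathbb C^d$, and $A^n$ has an eigenvalue of modulus $\lambda^n$.

Let $J$ be the complex Jordan form of $A$. Then $a_n$ is comparable, with constants independent of $n$, to the largest modulus of an entry of $J^n$. The entries of the $n$-th power of a block with eigenvalue $\mu$ are $0$ and $\binom nl\mu^{n-l}$, with $l$ less than the block size (zero if $l>n$). Let $p+1$ be the largest size of a block with $|\mu|=\lambda>0$. Blocks with $|\mu|=\lambda$ contribute entries of modulus at most $n^p\lambda^n\max_{l\le p}\lambda^{-l}$, and blocks with $|\mu|<\lambda$ contribute entries bounded by a constant times $\lambda^n$. The entry $\binom np\mu^{n-p}$ gives a lower bound of order $n^p\lambda^n$ for $n\ge \max(p,1)$, and for the finitely many other $n\ge1$ we use $a_n\ge\lambda^n$. So $a_n$ lies between two positive multiples, say $c$ and $c'$, of $n^p\lambda^n$ for $n\ge1$. Hence $a_{n+N}\ge c(n+N)^p\lambda^{n+N}\ge(c/c')\lambda^Na_n$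 for $n\ge1$. For $n=0$, $a_N\ge\lambda^N=\lambda^Na_0$. Take $c_0=\min(1,c/c')$.

If $\lambda\le1$, every entry satisfies $\binom nl|\mu|^{n-l}\le n^l\le n^{d-1}$ for $n\ge1$. $\square$

## 6. The Cantor set inside $\mathrm{BAD}(T,\mathcal Y)\cap K\cap U$

We prove Theorem 1. Let $\mu$ be the given measure on $K$, with constants as in (2). Ahlfors regularity gives $\dim_{\mathrm H}K=s$, hence the upper bound. Also $s>0$: if $s=0$, then $\mu(\{x\})\ge C^{-1}$ for $x\in K$, by letting $r\to0$. But for a hyperplane $L\ni x$ and fixed $r$, (2) gives $\mu(\{x\})\le\mu(B(x,r)\cap L^{(\theta)})\to0$ as $\theta\to0$.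

**Step 1: choose $N$ and the scales.** The aim is that the slabs to be removed take at most half of the measure. Put $c_1=\dfrac1{2C^24^s}$, which does not involve $N$, and fix $N$ so large that
$$c_0\lambda^N\ge2,\qquad Q_ND\big(4c_0^{-1}\lambda^{-N}\big)^\gamma\le\tfrac12. \tag{5}$$
This is possible because $Q_N$ is polynomial in $N$ and $\lambda^{-\gamma N}$ decays exponentially. Fix $x_0\in K\cap U$ and $\eta\in(0,\min(r_0,\delta_N/2)]$ with $B(x_0,\eta)\subset U$. Let
$$\rho_j=\eta/a_{jN},\qquad\varepsilon=\eta\|A\|^{-N}.$$
By (4) and (5), $\rho_{j+1}\le c_0^{-1}\lambda^{-N}\rho_j\le\rho_j/2$ and $\rho_j\le\|A\|^N\rho_{j+1}$. For $jN<k\le(j+1)N$ we have $a_{(j+1)N}\le a_k\|A\|^{(j+1)N-k}\le a_k\|A\|^N$, since $\|A\|\ge\lambda>1$. Hence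
$$a_k\rho_{j+1}=\eta\,a_k/a_{(j+1)N}\ge\varepsilon\qquad(jN<k\le(j+1)N). \tag{6}$$

**Step 2: state what the construction maintains.** We build finite families $\mathcal B_j$ of disjoint balls $B$ of radius $\rho_j$ with centers in $K$ such that

* $B\cap[0,1]^d$ is $jN$-affine;
* $\mathrm{dist}(T^ky,Y_k)\ge\varepsilon$ for all $y\in B\cap[0,1]^d$ and $1\le k\le jN$.

Start with $\mathcal B_0=\{B(x_0,\eta)\}$; recall $\rho_0=\eta$.

**Step 3: find room for children.** Let $B=B(x,\rho_j)\in\mathcal B_j$. Apply Lemma 3 with $n=jN$ and $G=B\cap[0,1]^d$. This is allowed since $a_{jN}\,\mathrm{diam}\,G\le 2\rho_ja_{jN}=2\eta\le\delta_N$. With the resulting $\mathcal L$ let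
$$X=\Big(K\cap B(x,\rho_j/2)\Big)\setminus\bigcup_{L\in\mathcal L}L^{(2\rho_{j+1})}.$$
If $x'\in X$, then $B'=B(x',\rho_{j+1})\subset B$ because $\rho_{j+1}\le\rho_j/2$, and every $y\in B'$ satisfies $\mathrm{dist}(y,L)>2\rho_{j+1}-\rho_{j+1}=\rho_{j+1}$ for all $L\in\mathcal L$. So Lemma 3 applies to the nonempty convex set $F=B'\cap[0,1]^d\subseteq G$. By (a), $F$ is $(j+1)N$-affine. By (b) and (6), $\mathrm{dist}(T^ky,Y_k)\ge a_k\rho_{j+1}\ge\varepsilon$ for $y\in F$ and $jN<k\le(j+1)N$. For $1\le k\le jN$ the bound is inherited from $B$. So $B'$ has the two required properties at level $j+1$.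

**Step 4: count the children.** By (2) with radius $\rho_j/2$ and $\theta=2\rho_{j+1}$, the slabs remove from $B(x,\rho_j/2)$ at most the proportion
$$Q_ND\Big(\frac{2\rho_{j+1}}{\rho_j/2}\Big)^\gamma=Q_ND\Big(\frac{4\rho_{j+1}}{\rho_j}\Big)^\gamma\le\frac12$$
of the $\mu$-measure, by (5). So $\mu(X)\ge\frac1{2C}(\rho_j/2)^s$. Take a maximal subset of $X$ with pairwise distances $>2\rho_{j+1}$; it is finite since $X$ is bounded. The balls of radius $2\rho_{j+1}\le\rho_j\le r_0$ around its points cover $X$, and each has measure at most $C(2\rho_{j+1})^s$. So the subset has at least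
$$\frac{\mu(X)}{C(2\rho_{j+1})^s}\ge\frac{1}{2C^24^s}\Big(\frac{\rho_j}{\rho_{j+1}}\Big)^s=c_1\Big(\frac{\rho_j}{\rho_{j+1}}\Big)^s$$
points. Select exactly $m_j=\lceil c_1(\rho_j/\rho_{j+1})^s\rceil$ of them. The balls of radius $\rho_{j+1}$ around the selected points are disjoint; they are the children of $B$. Let $\mathcal B_{j+1}$ be the set of all children of all $B\in\mathcal B_j$.

**Step 5: the limit set lies in $\mathrm{BAD}(T,\mathcal Y)\cap K\cap U$.** Let $E=\bigcap_j\bigcup_{B\in\mathcal B_j}B$. A point of $E$ is within $\rho_j$ of a point of $K$ for every $j$, and $\rho_j\to0$, so $E\subseteq K$, as $K$ is compact. Also $E\subseteq B(x_0,\eta)\subset U$. By Step 2, $\mathrm{dist}(T^kx,Y_k)\ge\varepsilon$ for all $x\in E$ and all $k\ge1$. So $E\subseteq\mathrm{BAD}(T,\mathcal Y)$.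

**Step 6: a measure on $E$.** We need a probability measure $\nu$ with $\nu(E)=1$ and $\nu(B)=\prod_{i<j}m_i^{-1}$ for $B\in\mathcal B_j$. Let $\nu_i$ be uniform on the centers of $\mathcal B_i$ and let $\nu$ be a weak limit of a subsequence. For $i\ge j$ and $B\in\mathcal B_j$ we have $\nu_i(B)=1/\#\mathcal B_j=\prod_{i'<j}m_{i'}^{-1}$. Since $B$ is closed, $\nu(B)\ge1/\#\mathcal B_j$. The balls of $\mathcal B_j$ are disjoint and $\nu$ has mass $1$, so equality holds and $\nu(\bigcup_{B\in\mathcal B_j}B)=1$ for each $j$. Hence $\nu(E)=1$.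

**Step 7: the dimension.** Let $0<r<\rho_0$ and choose $j$ with $\rho_{j+1}\le r<\rho_j$. The balls of $\mathcal B_j$ that meet $B(x,r)$ are disjoint, have radius $\rho_j$ and lie in $B(x,3\rho_j)$, so comparing volumes there are at most $3^d$ of them. Therefore
$$\nu(B(x,r))\le3^d\prod_{i<j}c_1^{-1}\Big(\frac{\rho_{i+1}}{\rho_i}\Big)^s=3^dc_1^{-j}\Big(\frac{\rho_j}{\eta}\Big)^s.$$
Put $\kappa_N=\dfrac{\log(1/c_1)}{N\log\lambda}>0$. Since $\eta/\rho_j=a_{jN}\ge\lambda^{jN}$, we have $c_1^{-j}=(\lambda^{jN})^{\kappa_N}\le(\eta/\rho_j)^{\kappa_N}$. If $N$ is also so large that $\kappa_N<s$, then with $\rho_j\le\|A\|^N\rho_{j+1}\le\|A\|^Nr$ we get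
$$\nu(B(x,r))\le3^d\Big(\frac{\rho_j}{\eta}\Big)^{s-\kappa_N}\le C_N'\,r^{\,s-\kappa_N},$$
where $C'_N$ does not depend on $x$ or $r$. The mass distribution principle gives $\dim_{\mathrm H}(\mathrm{BAD}(T,\mathcal Y)\cap K\cap U)\ge s-\kappa_N$. This holds for all large $N$, and $\kappa_N\to0$ since $c_1$ does not depend on $N$. Theorem 1 is proved. $\blacksquare$

## 7. Spectral radius at most one, and the role of measure

In Theorem 2, (i)⇒(ii) is Theorem 1 for Lebesgue measure, and (ii)⇒(iii) holds since $d\ge1$. For (iii)⇒(i) we show that if $\lambda\le1$, some sequence of points $\mathcal Y$ has $\mathrm{BAD}(T,\mathcal Y)=\emptyset$. In Section 6 a polynomial number of pieces was beaten by exponential expansion. Now the expansion is at most polynomial, and a *polynomial* number of orbit types per block will be beaten by random targets, whose probability of missing a given orbit decays exponentially.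

**Lemma 5.** Let $\lambda\le1$. For each $\varepsilon\in(0,1]$ there are $L\ge1$ and $z_0,\dots,z_{L-1}\in[0,1]^d$ such that every $x\in[0,1]^d$ satisfies $\|T^kx-z_k\|\le\varepsilon$ for some $0\le k<L$.

*Proof.* **Step 1: parameters.** Let $p_N=(2Nd+1)^d(C_AN^{d-1}+1)^d$, with $C_A$ from Lemma 4. It grows at most polynomially in $N$, so we can fix $N$ with $p_N(1-(\varepsilon/2)^d)^N\le\frac12$. Let $\delta=\min\big(\delta_N,\varepsilon/(2C_AN^{d-1})\big)$, so $\delta\le\varepsilon/2$, and cover $[0,1]^d$ by finitely many, say $R$, nonempty sets of diameter at most $\delta$.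

**Step 2: count orbit types up to time $jN$.** We claim that for each $j\ge0$, $[0,1]^d$ is covered by at most $Rp_N^j$ nonempty sets $E$ with
$$\mathrm{diam}\,T^kE\le\varepsilon/2\quad(0\le k\le jN),\qquad\mathrm{diam}\,T^{jN}E\le\delta. \tag{7}$$
For $j=0$ this is Step 1. Given such an $E$ at stage $j$, apply Lemma 2 to $T^{jN}E$ and let $z$ be the resulting point. Split $E$ according to the signs of $e_i^TA^k(w-z)$, $1\le k\le N$, $1\le i\le d$, evaluated at $w=T^{jN}y$. These are affine functions of $w$, at most $Nd$ of them nonconstant, so by Lemma 1 there are at most $(2Nd+1)^d$ nonempty parts $E'$. On each part Lemma 2 gives vectors $v_k$ with $T^{jN+k}y=A^kT^{jN}y+v_k$ for $0\le k\le N$. Hence $\mathrm{diam}\,T^{jN+k}E'\le a_k\delta\le C_AN^{d-1}\delta\le\varepsilon/2$ for $1\le k\le N$. The set $T^{(j+1)N}E'$ lies in a cube of side $C_AN^{d-1}\delta$, hence in a union of at most $(C_AN^{d-1}+1)^d$ cubes of side $\delta$. Split $E'$ according to which of these cubes contains $T^{(j+1)N}y$. In all, $E$ has been split into at most $p_N$ nonempty sets with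 (7) for $j+1$. Note that $T^{jN}$ need not be affine on $E$.

**Step 3: random targets.** For a stage $j\ge1$ to be chosen, pick $x_E\in E$ for each of the sets of that stage, put $L=jN$, and let $z_0,\dots,z_{L-1}$ be independent and uniform in $[0,1]^d$. For $w\in[0,1]^d$ each interval $[w_i-\varepsilon/2,w_i+\varepsilon/2]\cap[0,1]$ has length at least $\varepsilon/2$, so $\mathbb P(\|z_k-w\|\le\varepsilon/2)\ge(\varepsilon/2)^d$. By independence, the probability that some $E$ has $\|T^kx_E-z_k\|>\varepsilon/2$ for all $k<L$ is at most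
$$Rp_N^j\big(1-(\varepsilon/2)^d\big)^{jN}\le R2^{-j}<1\qquad\text{for $j$ large.}$$
So some choice of $z_0,\dots,z_{L-1}$ gives for every $E$ a $k<L$ with $\|T^kx_E-z_k\|\le\varepsilon/2$. For $x\in E$ we have $\|T^kx-T^kx_E\|\le\varepsilon/2$ by (7), so $\|T^kx-z_k\|\le\varepsilon$. $\square$

*End of the proof of Theorem 2.* We concatenate. For $m\ge1$ let $L_m$ and $z_0^{(m)},\dots,z_{L_m-1}^{(m)}$ come from Lemma 5 with $\varepsilon=1/m$. Put $s_m=1+\sum_{l<m}L_l$ and $\mathbf y_{s_m+k}=z_k^{(m)}$ for $0\le k<L_m$. Given $x\in[0,1]^d$, Lemma 5 applied to the point $T^{s_m}x$ gives $n\in[s_m,s_{m+1})$ with $\|T^nx-\mathbf y_n\|\le1/m$. So $\liminf_n\|T^nx-\mathbf y_n\|=0$ for every $x$, that is, $\mathrm{BAD}(T,\mathcal Y)=\emptyset$. $\blacksquare$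

**Remark (measure).** For every real $A$ there are sequences of points $\mathcal Y$ for which $\mathrm{BAD}(T,\mathcal Y)$ is Lebesgue null, so Theorem 1 cannot be improved to positive measure. Let the $\mathbf y_n$ be independent and uniform in $[0,1]^d$. For fixed $x$ and $m\ge1$ the events $\|T^nx-\mathbf y_n\|\le1/m$ are independent with probabilities at least $m^{-d}$. By the second Borel–Cantelli lemma, almost surely infinitely many occur, for every $m$, so $x\notin\mathrm{BAD}(T,\mathcal Y)$ almost surely. Since $T$ is Borel, the set of pairs $(x,\mathcal Y)$ with $x\in\mathrm{BAD}(T,\mathcal Y)$ is measurable, and Fubini shows that $\mathrm{BAD}(T,\mathcal Y)$ is null for almost every $\mathcal Y$.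

## 8. The hyperplane potential game

Balls and neighborhoods in the games of this section are Euclidean.

**Definition (HAW).** In the hyperplane absolute game with parameter $\beta\in(0,\frac13)$, Bob plays a closed ball $B_0$. After $B_i$, of radius $\varrho_i$, Alice chooses a hyperplane neighborhood $L^{(\theta)}$ with $0<\theta\le\beta\varrho_i$, and Bob plays $B_{i+1}\subset B_i\setminus L^{(\theta)}$ with $\varrho_{i+1}\ge\beta\varrho_i$. Alice wins if $\bigcap_iB_i$ meets $S$. The set $S\subset\mathbb R^d$ is *hyperplane absolute winning* if Alice has a winning strategy for every $\beta\in(0,\frac13)$.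

**Definition (potential game).** In the *hyperplane potential game* with parameters $\beta\in(0,1)$, $\omega>0$, Bob plays a closed ball $B_0$ of radius $\varrho_0$. After $B_i$, of radius $\varrho_i$, Alice chooses countably many neighborhoods $L_{i,k}^{(\theta_{i,k})}$ of hyperplanes with $\sum_k\theta_{i,k}^\omega\le(\beta\varrho_i)^\omega$. Bob then plays $B_{i+1}\subset B_i$ with $\varrho_{i+1}\ge\beta\varrho_i$. Alice wins if $\bigcap_iB_i$ meets $S\cup\bigcup_{i,k}L_{i,k}^{(\theta_{i,k})}$. The set $S$ is *hyperplane potential winning* if Alice has a winning strategy for all $\beta,\omega$.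

In this game Bob is not forced out of the neighborhoods, but he loses if he ends in one. For example, $S=\mathbb R\setminus\mathbb Q$ is hyperplane potential winning. With $\mathbb Q=\{q_1,q_2,\dots\}$, Alice deletes at her first turn the neighborhoods of all $q_k$ with radii $\theta_k=\beta\varrho_02^{-k/\omega}$. This is legal since $\sum_k\theta_k^\omega=(\beta\varrho_0)^\omega$. Every outcome is irrational or deleted.

**Cited result.** *$S\subset\mathbb R^d$ is hyperplane potential winning if and only if it is HAW.* This is in Fishman–Simmons–Urbański, *Diophantine approximation and the geometry of limit sets in Gromov hyperbolic metric spaces*, Mem. AMS 254 (2018), no. 1215, Appendix C; it is also stated in An–Guan–Kleinbock, *Bounded orbits of diagonalizable flows on $SL_3(\mathbb R)/SL_3(\mathbb Z)$*, IMRN 2015.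

The potential game suits us because Lemma 3 hands Alice many hyperplanes at once, and their number is polynomial in $N$.

*Proof of Theorem 3.* Let $S=\mathrm{BAD}(T,\mathcal Y)\cup(\mathbb R^d\setminus[0,1]^d)$ and fix $\beta,\omega$.

**Step 1: dispose of games whose radii do not shrink.** The radii are nonincreasing, and consecutive centers differ by at most $\varrho_i-\varrho_{i+1}$, so the centers converge. If $\varrho_i\not\to0$, then $\bigcap_iB_i$ contains a ball of radius $\lim\varrho_i>0$. By Theorem 1 for Lebesgue measure, $\mathrm{BAD}(T,\mathcal Y)$ meets every open set that meets $[0,1]^d$, so $S$ is dense in $\mathbb R^d$ and Alice wins. From now on $\varrho_i\to0$ and $\bigcap_iB_i=\{x_\infty\}$.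

**Step 2: parameters and the turns at which Alice acts.** Choose $N$ with
$$c_0^{-1}\lambda^{-N}<\beta,\qquad3\,Q_N^{1/\omega}c_0^{-1}\lambda^{-N}\le\beta^2. \tag{8}$$
This is possible since $Q_N^{1/\omega}$ grows polynomially. After $B_0$ is played put $\eta=\min(\varrho_0,\delta_N/2)$ and $\sigma_j=\eta/a_{jN}$. Let $\tau_j$ be the first $i$ with $\varrho_i\le\sigma_j$; Alice can recognize this turn when it comes. By (4) and (8), $\sigma_{j+1}\le c_0^{-1}\lambda^{-N}\sigma_j<\beta\sigma_j$. We have
$$\beta\sigma_j\le\varrho_{\tau_j}\le\sigma_j .\tag{9}$$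
Indeed, if $\tau_j\ge1$, then $\varrho_{\tau_j}\ge\beta\varrho_{\tau_j-1}>\beta\sigma_j$. If $\tau_j=0$, then $\varrho_0\le\sigma_j\le\eta\le\varrho_0$, so $\varrho_0=\sigma_j$. Moreover $\varrho_{\tau_j}\ge\beta\sigma_j>\sigma_{j+1}$, so $\tau_{j+1}>\tau_j$.

**Step 3: the strategy, and its legality.** Alice acts only at the turns $\tau_j$. Let $G=B_{\tau_j}\cap[0,1]^d$. If $G$ is empty or not $jN$-affine, she deletes nothing. Otherwise note that a Euclidean ball lies in the max-norm ball of the same center and radius, so in the max norm $a_{jN}\,\mathrm{diam}\,G\le2a_{jN}\sigma_j=2\eta\le\delta_N$. Lemma 3 with $n=jN$ gives a family $\mathcal L_j$, and she deletes the Euclidean $3\sigma_{j+1}$-neighborhoods of all $L\in\mathcal L_j$. By (8) and (9),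
$$Q_N(3\sigma_{j+1})^\omega\le Q_N(3c_0^{-1}\lambda^{-N}\sigma_j)^\omega\le(\beta^2\sigma_j)^\omega\le(\beta\varrho_{\tau_j})^\omega,$$
so the move is legal.

**Step 4: the strategy wins.** If $x_\infty\notin[0,1]^d$, then $x_\infty\in S$. So suppose that $x_\infty\in[0,1]^d$ lies in no deleted neighborhood. We claim that for every $j$ the set $B_{\tau_j}\cap[0,1]^d$, which contains $x_\infty$, is $jN$-affine. For $j=0$ this is trivial. Assume it for $j$; then Alice did delete at turn $\tau_j$. If some $L\in\mathcal L_j$ met $B_{\tau_{j+1}}$, then the Euclidean distance from $x_\infty\in B_{\tau_{j+1}}$ to $L$ would be at most $2\varrho_{\tau_{j+1}}\le2\sigma_{j+1}$, and $x_\infty$ would be deleted. So no $L\in\mathcal L_j$ meets $B_{\tau_{j+1}}$. Lemma 3(a), applied to the convex set $F=B_{\tau_{j+1}}\cap[0,1]^d\subseteq B_{\tau_j}\cap[0,1]^d$, gives the claim for $j+1$.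

Lemma 3(b) applies to $x_\infty\in F$. The Euclidean distance from $x_\infty$ to each $L\in\mathcal L_j$ exceeds $3\sigma_{j+1}$, and a max-norm distance is at least $d^{-1/2}$ times the Euclidean one. So for $jN<k\le(j+1)N$
$$\mathrm{dist}(T^kx_\infty,Y_k)\ge a_k\cdot3d^{-1/2}\sigma_{j+1}\ge3d^{-1/2}\eta\|A\|^{-N},$$
where the last inequality is the computation that gave (6). As $j$ is arbitrary, $x_\infty\in\mathrm{BAD}(T,\mathcal Y)$ and Alice wins. So $S$ is hyperplane potential winning, and by the cited result it is HAW.

**Step 5: countable intersections.** In Schmidt's game with parameters $\alpha,\beta'\in(0,1)$, Bob and Alice alternately choose nested closed balls, Alice's radius being $\alpha$ times Bob's last one and Bob's next radius $\beta'$ times Alice's. A set is $\alpha$-winning if for every $\beta'$ Alice can force the common point into it. HAW sets are $\alpha$-winning for all $\alpha<\frac12$ (Broderick–Fishman–Kleinbock–Reich–Weiss, *The set of badly approximable vectors is strongly $C^1$ incompressible*, Math. Proc. Cambridge Philos. Soc.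 153 (2012)). For fixed $\alpha$, countable intersections of $\alpha$-winning sets are $\alpha$-winning, and $\alpha$-winning sets have Hausdorff dimension $d$ in every nonempty open set (Schmidt, *On badly approximable numbers and certain games*, Trans. AMS 123 (1966)). Apply this, for one $\alpha<\frac12$, to the sets $S_l=\mathrm{BAD}(T_l,\mathcal Y^{(l)})\cup(\mathbb R^d\setminus[0,1]^d)$. For a nonempty open $U\subset[0,1]^d$ we have $U\cap\bigcap_lS_l=U\cap\bigcap_l\mathrm{BAD}(T_l,\mathcal Y^{(l)})$, and this set has Hausdorff dimension $d$. $\blacksquare$
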